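# Finite regularity of $R^{(q)}$ along Frobenius and the Koszul property

## 1. Regularity of $R^{(q)}$ over $R$, tested on $k[x]/(x^n)$

Take a standard graded algebra $R$ in characteristic $p$, keep only the degrees divisible by $q=p^e$, and let $R$ act on what is left through the $e$-th power of Frobenius. Suppose that this module has finite Castelnuovo–Mumford regularity over $R$. Must $R$ be Koszul? The first guess is **yes**. Before testing the guess we fix the words.

Throughout, $k$ is a field of characteristic $p>0$ which is *F-finite*: the map $k\to k$, $a\mapsto a^p$, is finite, so $[k:k^q]<\infty$ for every power $q$ of $p$.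

**Standard graded algebra.** $R=\bigoplus_{j\ge0}R_j$ is commutative, $R_0=k$, and $R$ is finitely generated over $k$ by $R_1$. We write $\mathfrak m=R_+$.

**Regularity.** For a finitely generated graded $R$-module $M$,
$$\operatorname{reg}_RM=\sup\{t:\operatorname{Tor}^R_i(M,k)_{i+t}\ne0\text{ for some }i\}.$$

**Koszul algebra.** $R$ is Koszul if $\operatorname{reg}_Rk=0$. In the minimal graded free resolution of $k$ all matrix entries lie in $\mathfrak m$, so $\operatorname{Tor}_i^R(k,k)_j=0$ for $j<i$, and $\operatorname{Tor}^R_0(k,k)=k$. Hence $R$ is Koszul exactly when $\operatorname{Tor}_i^R(k,k)$ lives in degree $i$ for every $i$.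

**The Veronese module along Frobenius.** Let $e\ge1$, $q=p^e$ (so $q\ge2$), and $\phi^e:R\to R$, $a\mapsto a^q$. The Veronese ring $T=R^{(q)}=\bigoplus_jR_{jq}$ is graded by $\deg x=j$ for $x\in R_{jq}$. Then $\phi^e:R\to T$ is a homogeneous ring map, and $T$ is a graded $R$-module by $a\cdot x=a^qx$. It is finitely generated: if $x_1,\dots,x_\nu$ is a basis of $R_1$ and $(c_l)$ a finite basis of $k$ over $k^q$, then the elements $c_lx_1^{e_1}\cdots x_\nu^{e_\nu}$ with $0\le e_i<q$ generate $R$ as a module over $\phi^e(R)$, and $T$ is a submodule of this Noetherian module. For a graded $T$-module $N$ we write ${}^\phi N$ for its restriction to $R$.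

**Test 1: polynomial rings.** If $R=k[x]$, then $T=k[x^q]$ is free over $R$ on the elements $c_l$ of degree $0$, so the regularity is $0$. Over a polynomial ring in any number of variables every finitely generated graded module has a finite free resolution by finitely generated modules, so the regularity is finite; and a polynomial ring is Koszul by the Koszul complex. The guess passes.

**Test 2: $R=k[x]/(x^n)$, $n\ge2$.** Put $m=\lceil n/q\rceil$, so $1\le m\le\lceil n/2\rceil<n$. We have $T_j=k\,x^{jq}$ for $j<m$ and $T_j=0$ for $j\ge m$. Since $x^j\cdot c_l=x^{jq}c_l$ and $a\in k$ acts as $a^q$, the module $T$ is the direct sum of the submodules $R\cdot c_l\cong R/(x^m)$. The minimal resolution of $R/(x^m)$ has the differentials $x^m,x^{n-m},x^m,x^{n-m},\dots$, so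
$$\operatorname{Tor}_{2i}^R(R/(x^m),k)\text{ is in degree }ni,\qquad \operatorname{Tor}^R_{2i+1}(R/(x^m),k)\text{ is in degree }ni+m .$$
The excess over the homological degree is $(n-2)i$, respectively $(n-2)i+m-1$. For $n\ge3$ it is unbounded. For $n=2$ we have $m=1$, and the regularity is $0$. The same computation with $m=1$ gives $\operatorname{Tor}^R(k,k)$: degree $ni$ in homological degree $2i$, degree $ni+1$ in homological degree $2i+1$. So $R$ is Koszul if and only if $n=2$. The guess passes again.

**Test 3: $R_j=0$ for $j\ge q$.** Then $T=k$, and ${}^\phi k$ is killed by $\mathfrak m$, with $a\in k$ acting as $a^q$; so ${}^\phi k\cong k^{[k:k^q]}$ in degree $0$ and $\operatorname{reg}_RT=\operatorname{reg}_Rk$. In this case the guess says: *if $\operatorname{reg}_Rk<\infty$, then $R$ is Koszul.* We prove this on the way (Theorem B).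

The question comes from Hop D. Nguyen, Thanh Vu, "Regularity over homomorphisms and a Frobenius characterization of Koszul algebras", arXiv:1303.5160 (2013). The following is known and may be used: if $\operatorname{reg}_R{}^{\phi^e}\!M<\infty$ for some nonzero finitely generated graded $R$-module $M$ and some $e>0$, then $R$ is Koszul; here ${}^{\phi^e}\!M$ has the action $a\cdot x=a^qx$, and $x\in M_{jq+i}$, $0\le i\le q-1$, has degree $j$. With $M=R$ this does not answer our question. The module ${}^{\phi^e}\!R$ is the direct sum over $i=0,\dots,q-1$ of the submodules $\bigoplus_jR_{jq+i}$, and $R^{(q)}$ is only the summand $i=0$; about the other $q-1$ summands we are told nothing.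

**Theorem A.** *Let $k$ be F-finite of characteristic $p>0$ and $R$ a standard graded $k$-algebra. If $\operatorname{reg}_RR^{(q)}<\infty$ for some $q=p^e$, $e\ge1$, then $R$ is Koszul.*

Test 2 shows what to measure. For $R=k[x]/(x^n)$ the degrees of $\operatorname{Tor}^R_i(k,k)$ grow like $\frac n2i$. As a ring, $T=k[x^q]/(x^{mq})$ is a truncated polynomial ring with the smaller exponent $m$, so $\operatorname{Tor}^T(k,k)$ grows with slope only $\frac m2$ (and $T=k$ if $m=1$). We shall see that finite regularity of $T$ over $R$ bounds the slope for $R$ by the larger of $1$ and the slope for $T$, while passing to a Veronese ring strictly lowers a slope that is greater than $1$. The second statement is where the work lies.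

## 2. Tor of complexes and the comparison of $\operatorname{Tor}^R(k,k)$ with $\operatorname{Tor}^T(k,k)$

For a graded module $M$ over a standard graded algebra $A$ put
$$t_i^A(M)=\sup\{j:\operatorname{Tor}_i^A(M,k)_j\ne0\}\in\mathbb Z\cup\{\pm\infty\}.$$
A maximum over the empty set is $-\infty$. For finitely generated $M$ we have $t_i^A(M)<\infty$. For $R=k[x]/(x^n)$, Test 2 says $t_{2i}^R(k)=ni$ and $t^R_{2i+1}(k)=ni+1$.

For a complex $C$ of graded $A$-modules with $C_a=0$ for $a<0$ put $\operatorname{Tor}_i^A(C,k)=H_i(C\otimes_AP)$, where $P$ is a graded free resolution of $k$, and let $t_i^A(C)$ be its top degree. A quasi-isomorphism $C\to C'$ induces isomorphisms $\operatorname{Tor}^A(C,k)\cong\operatorname{Tor}^A(C',k)$, because its mapping cone is exact and stays exact after tensoring with the bounded below complex of free modules $P$. So if $C\to M$ is a resolution, free or not, then $t_i^A(C)=t_i^A(M)$.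

**Lemma 1.** *For such a complex $C$,*
$$t_i^A(C)\le\max_{0\le a\le i}t_{i-a}^A(C_a).\tag{1}$$

*Proof.* Filter the first-quadrant double complex $C_a\otimes_AP_b$ by $a$. The spectral sequence is $E^1_{a,b}=\operatorname{Tor}_b^A(C_a,k)\Rightarrow\operatorname{Tor}_{a+b}^A(C,k)$. Thus $\operatorname{Tor}_i^A(C,k)$ is filtered by subquotients of the modules $\operatorname{Tor}^A_{i-a}(C_a,k)$, $0\le a\le i$. $\square$

We now turn information on $T$ over $R$ into information on $k$ over $R$. The device is to resolve $k$ over the ring $T$ and to read this resolution over $R$. We do it for a general $T$-module $N$, which Section 10 needs; Theorem A needs only $N=T$.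

**Proposition 2.** *Let $N\ne0$ be a finitely generated graded $T$-module and $j_0$ the degree of a minimal generator of $N$. Then for all $i$*
$$t_i^R(k)+j_0\le\max_{a+b=i}\big(t_a^T(k)+t_b^R({}^\phi N)\big).$$

*Proof.* Let $P\to k$ and $Q\to N$ be minimal graded $T$-free resolutions. There are quasi-isomorphisms of complexes of graded $T$-modules
$$N\otimes_TP\longleftarrow Q\otimes_TP\longrightarrow Q\otimes_Tk .$$
By minimality the last complex has zero differential. It is a direct sum of shifts of $k$, one of which is $k(-j_0)$ in homological degree $0$.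

Restrict everything to $R$. Restriction is exact and commutes with degree shifts, since $\phi^e:R\to T$ has degree $0$. As in Test 3, ${}^\phi k\cong k^{[k:k^q]}$ in degree $0$, with $1\le[k:k^q]<\infty$. Hence $\operatorname{Tor}_i^R(k,k)(-j_0)$ is a direct summand of $\operatorname{Tor}_i^R({}^\phi(Q\otimes_Tk),k)\cong\operatorname{Tor}_i^R({}^\phi(N\otimes_TP),k)$. Its top degree is $t_i^R(k)+j_0$.

On the other side, $N\otimes_TP_a$ is a direct sum of modules $N(-j)$ with $j\le t_a^T(k)$, so $t_b^R({}^\phi(N\otimes_TP_a))\le t_a^T(k)+t_b^R({}^\phi N)$. Now apply (1) to the complex ${}^\phi(N\otimes_TP)$. $\square$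

## 3. Degrees of Tor over Veronese subrings

We need an upper bound for $t_a^T(k)$. Let $S=\operatorname{Sym}_k(R_1)$, a polynomial ring in $\nu=\dim_kR_1$ variables, and write $R=S/I$ with $I\subseteq S_+^2$. Put
$$\tau_a=t_a^S(R),\qquad S'=S^{(q)} .$$
Then $\tau_a=-\infty$ for $a>\nu$, and $\tau_a\ge a$ whenever $\tau_a>-\infty$. The map $S'\to T$ is a surjection of standard graded $k$-algebras.

For a graded $S$-module $M$ let $V(M)=\bigoplus_jM_{jq}$. This is an exact functor to graded $S'$-modules. For $0\le s\le q-1$ let $V_s=\bigoplus_{m\ge0}S_{mq+s}$ with $S_{mq+s}$ in degree $m$; so $V_0=S'$. If $c=\lceil j/q\rceil$ and $j=qc-s$ with $0\le s<q$, then $V(S(-j))_m=S_{mq-j}=S_{(m-c)q+s}$, that is,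
$$V(S(-j))\cong V_s(-\lceil j/q\rceil).\tag{2}$$
For example, let $S=k[x,y]$ and $q=2$. Then $V_1$ is generated over $S'=k[x^2,xy,y^2]$ by $x$ and $y$ in degree $0$, and relations such as $xy\cdot x=x^2\cdot y$ and $y^2\cdot x=xy\cdot y$ sit in degree $1$. Such linear behavior is general.

**Lemma 3.** *$t_i^{S'}(V_s)\le i$ and $t_i^{S'}(k)\le i$ for all $i\ge0$ and $0\le s\le q-1$.*

*Proof.* First, $S_{\ge s}(s)$ has a linear resolution over $S$. Indeed $\operatorname{Tor}^S(M,k)$ is the homology of $M$ tensored with the Koszul complex, so $\operatorname{Tor}^S_{b+1}(S/S_{\ge s},k)$ lives in degrees $\le(s-1)+(b+1)=s+b$. For $s\ge1$ and $b\ge0$ it equals $\operatorname{Tor}^S_b(S_{\ge s},k)$, which lives in degrees $\ge s+b$ because $S_{\ge s}$ is generated in degree $s$. For $s=0$ the module is $S$. So there is a resolution $G$ of $S_{\ge s}(s)$ with $G_b=S(-b)^{\beta_b}$.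

Since $V_s=V(S_{\ge s}(s))$, the complex $V(G)$ resolves $V_s$. Here $V(G_0)=(S')^{\beta_0}$ is free with generators in degree $0$, and by (2) $V(G_b)$ is a direct sum of copies of one module $V_{s_b}(-\lceil b/q\rceil)$. By (1), $t_0^{S'}(V_s)\le0$. For $i\ge1$ we have $t_i^{S'}(V(G_0))=-\infty$, and (1) with induction on $i$, for all $s$ simultaneously, gives
$$t_i^{S'}(V_s)\le\max_{1\le b\le i}\big(\lceil b/q\rceil+i-b\big)\le i,$$
because $\lceil b/q\rceil\le b$. Applying $V$ to the Koszul resolution of $k$ over $S$, whose $b$-th term is a sum of copies of $S(-b)$, gives $t_i^{S'}(k)\le\max_{0\le b\le i}(\lceil b/q\rceil+i-b)\le i$ in the same way. $\square$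

The next lemma carries degree bounds along a surjection.

**Lemma 4.** *Let $A\to B$ be a surjection of standard graded $k$-algebras. For $i\ge1$,*
$$t_i^B(k)\le\max\Big\{t_i^A(k),\ \max_{1\le a\le i-1}\big(t_{i-a-1}^B(k)+t_a^A(B)\big)\Big\}.$$

*Proof.* Let $Q\to k$ be a $B$-free and $P\to k$ an $A$-free resolution. The double complex $Q_a\otimes_AP_b=Q_a\otimes_B(B\otimes_AP_b)$ has total homology $\operatorname{Tor}^A(k,k)$, because $Q\otimes_AP\to k\otimes_AP$ is a quasi-isomorphism. Filtering by $a$ we get
$$E^2_{a,b}=\operatorname{Tor}_a^B(k,\operatorname{Tor}_b^A(B,k))\Rightarrow\operatorname{Tor}_{a+b}^A(k,k).$$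
Since $A_+$ kills $\operatorname{Tor}_b^A(B,k)$ and $A_+\to B_+$ is onto, this $B$-module is a sum of shifts of $k$, and $E^2_{a,b}=\operatorname{Tor}_a^B(k,k)\otimes_k\operatorname{Tor}_b^A(B,k)$. In particular $E^2_{i,0}=\operatorname{Tor}_i^B(k,k)$.

The differentials $d^r$ that leave position $(i,0)$ land in subquotients of $E^2_{i-r,r-1}$, $2\le r\le i$, whose top degree is at most $t^B_{i-r}(k)+t^A_{r-1}(B)$; put $a=r-1$. No differential enters position $(i,0)$. So in a degree $j$ larger than the right-hand side all targets vanish, and $\operatorname{Tor}_i^B(k,k)_j=(E^\infty_{i,0})_j$. This is a quotient of $\operatorname{Tor}_i^A(k,k)_j$, which is $0$. $\square$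

Put
$$\kappa=\max\Big(\{1\}\cup\Big\{\frac{\lceil\tau_a/q\rceil}{a+1}:1\le a\le\nu,\ \tau_a>-\infty\Big\}\Big).$$

**Proposition 5.** *$t_i^T(k)\le\kappa i$ for all $i\ge0$.*

*Proof.* We first bound $t_i^{S'}(T)$ for $i\ge1$. Let $F$ be the minimal $S$-free resolution of $R$. Then $V(F)$ resolves $T$ over $S'$, $V(F_0)=S'$, and by (2) $V(F_a)$ is a direct sum of modules $V_s(-\lceil j/q\rceil)$ with $j\le\tau_a$. By (1) and Lemma 3,
$$t_i^{S'}(T)\le\max_{1\le a\le i}\big(\lceil\tau_a/q\rceil+i-a\big)\le\max_{1\le a\le i}\big(\kappa(a+1)+\kappa(i-a)\big)=\kappa(i+1),$$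
where the maxima are over those $a$ with $\tau_a>-\infty$ (if there are none, $t_i^{S'}(T)=-\infty$).

Now induct on $i$. We have $t_0^T(k)=0$. For $i\ge1$, Lemma 4 for $S'\to T$ and $t_i^{S'}(k)\le i$ give
$$t_i^T(k)\le\max\Big\{i,\ \max_{1\le a\le i-1}\big(\kappa(i-a-1)+\kappa(a+1)\big)\Big\}\le\kappa i.\qquad\square$$

The same induction with Lemma 4 for $S\to R$ and $t_i^S(k)\le i$ gives
$$t_i^R(k)\le Ci,\qquad C=\max\Big\{1,\max_{1\le a\le\nu}\frac{\tau_a}{a+1}\Big\}<\infty.\tag{3}$$

## 4. The case $\kappa=1$, and the estimate needed when $\kappa>1$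

Assume $r=\operatorname{reg}_RT<\infty$. As $T$ has a minimal generator in degree $0$, $r\ge0$; and $t_b^R({}^\phi T)\le b+r$. Proposition 2 with $N=T$, $j_0=0$, together with Proposition 5, gives for all $i\ge0$
$$t_i^R(k)\le\max_{a+b=i}(\kappa a+b+r)\le\kappa i+r.\tag{4}$$
If $\kappa=1$, that is, if $\tau_a\le q(a+1)$ for all $a$, then (4) says $\operatorname{reg}_Rk\le r<\infty$, and we are in the situation of Test 3. So for $q$ large compared with the $\tau_a$ this direct approach works. But $q$ is given to us. Already for $R=k[x]/(x^5)$ and $q=2$ we have $\tau_1=5$ and $\kappa=\frac32$.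

In that example (4) is still contradictory, since the slope of $\operatorname{Tor}^R(k,k)$ is $\frac52>\frac32$. In general one would like to argue as follows: $\kappa$ is made from the numbers $\lceil\tau_a/q\rceil/(a+1)$, the upper bound $C$ in (3) is made from the numbers $\tau_a/(a+1)$, so the slope drops. This stops at a definite point: (3) is only an upper bound for the slope of $\operatorname{Tor}^R(k,k)$, and in general it is not attained. Let
$$R=k[x_1,\dots,x_m]/(x_1^n,\dots,x_m^n),\qquad n\ge2.$$
The Koszul complex on $x_1^n,\dots,x_m^n$ resolves $R$, so $\tau_a=na$ for $1\le a\le m$ and $C\ge\frac{nm}{m+1}$. By the Künneth formula $\operatorname{Tor}^R(k,k)$ is the tensor product of $m$ copies of the answer in Test 2. So it lives exactly in the bidegrees $(2N+j,\,nN+j)$ with $N\ge0$ and $0\le j\le m$, and its slope is $\frac n2$. For $m\ge2$ this is smaller than $C$.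

So we need a bound in the other direction: *if $t_i^R(k)\le\lambda i+c$ for all $i$, how large can $\tau_a$ be?* The constant $c$ must not enter the answer, because in (4) it is the regularity $r$, over which we have no control. In the last example $\tau_a=na=2\cdot\frac n2\cdot a$, so nothing better than $\tau_a\le2\lambda a$ can hold. We shall prove exactly this (Proposition 9). It suffices: $q\ge2$ then makes $\lceil\tau_a/q\rceil$ at most about $\lambda a$, which is less than $\lambda(a+1)$.

To bound $\tau_a$, which concerns $\operatorname{Tor}^S(R,k)$, by $\operatorname{Tor}^R(k,k)$ we need an object that computes both. This is the minimal model.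

## 5. Minimal models of $S\to R$

**DG algebras.** A DG algebra here is graded commutative in the strict sense (odd elements square to $0$), with a differential of homological degree $-1$ that satisfies $\partial(uv)=\partial(u)v+(-1)^{|u|}u\,\partial v$. Bidegree $(n,d)$ means homological degree $n$ and internal degree $d$; $\partial$ preserves internal degree; $|z|$ is the homological degree. For a set $X$ of bihomogeneous variables, $S[X]$ is the polynomial algebra on the even variables tensored with the exterior algebra on the odd ones, over $S$. A differential on it is given by prescribing $\partial x$, step by step, as a cycle: for odd $x$ the relation $x^2=0$ is respected, since $\partial(x^2)=(\partial x)x-x\,\partial x=0$.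

**Construction.** Let $X_0$ be a basis of $S_1$, in bidegree $(0,1)$, so $S=k[X_0]$. Let $X_1$ be variables of homological degree $1$ which $\partial$ maps bijectively to a minimal homogeneous generating set of $I$. For $n\ge2$ let $X_n$ be variables of homological degree $n$ which $\partial$ maps bijectively to bihomogeneous cycles whose classes minimally generate the $S$-module $H_{n-1}(S[X_1,\dots,X_{n-1}])$. By induction $S[X_1,\dots,X_{n-1}]$ is a finitely generated free $S$-module in each homological degree, so each $X_n$ is finite. Adjoining $X_n$ changes nothing in homological degrees $<n$ and makes every cycle of degree $n-1$ a boundary. Put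
$$X=\bigcup_{n\ge1}X_n,\qquad Z=X_0\cup X,\qquad B=S[X]=k[Z].$$
Then $H_0(B)=S/I=R$ and $H_i(B)=0$ for $i\ge1$. So $B\to R$ is a quasi-isomorphism, and $B$ is an $S$-free resolution of $R$. Consequently
$$\operatorname{Tor}^S(R,k)=H(k[X]),\qquad k[X]=k\otimes_SS[X].\tag{5}$$

**Example.** For $R=k[x]/(x^n)$ one has $X=X_1=\{a\}$ with $\partial a=x^n$, of bidegree $(1,n)$. For $R=k[x,y]/(x^3,x^2y)$ let $X_1=\{a,b\}$ with $\partial a=x^3$, $\partial b=x^2y$, both of bidegree $(1,3)$. The cycles in homological degree $1$ are the multiples of $ya-xb$, and the boundaries are the multiples of $\partial(ab)=x^3b-x^2ya=-x^2(ya-xb)$. So $X_2=\{u\}$ with $\partial u=ya-xb$, of bidegree $(2,4)$. The element $ab+x^2u$ is a new cycle, of bidegree $(2,6)$, and the construction goes on.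

**Lemma 6.** *$\partial Z\subseteq(Z)^2$ in $k[Z]$, and $\partial X\subseteq(X)^2$ in $k[X]$.*

*Proof.* We have $\partial X_0=0$, and $\partial X_1\subseteq I\subseteq S_+^2$, which maps to $0$ in $k[X]$. Let $n\ge2$ and $z\in X_n$. For degree reasons
$$\partial z=\sum_ia_ix_i+u,$$
with distinct $x_i\in X_{n-1}$, homogeneous $a_i\in S$, and $u\in S[X_1,\dots,X_{n-2}]$ of homological degree $n-1$ ($u=0$ if $n=2$). Every monomial of $u$ has at least two factors from $X$, since each such factor has degree $\le n-2$. It remains to see that $a_i\in S_+$.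

From $0=\partial^2z=\sum a_i\partial x_i+\partial u$ we get $\sum a_i\partial x_i=0$ in $I$ if $n=2$, and $\sum a_i[\partial x_i]=0$ in $H_{n-2}(S[X_1,\dots,X_{n-2}])$ if $n\ge3$. The elements $\partial x_i$, respectively their classes, belong to a minimal generating set. A coefficient that is a nonzero constant would make one of them superfluous, so all $a_i\in S_+$. Hence $a_ix_i\in(Z)^2$, and $a_ix_i$ maps to $0$ in $k[X]$. Both assertions follow. $\square$

## 6. $\operatorname{Tor}^R(k,k)$ as a divided power algebra

**Divided powers.** For a variable $u$ of even degree, $\Gamma(u)$ has the basis $u^{(m)}$, $m\ge0$, with $u^{(0)}=1$, $u^{(1)}=u$ and $u^{(l)}u^{(m)}=\binom{l+m}{l}u^{(l+m)}$. In characteristic $2$, for instance, $u\cdot u=2u^{(2)}=0$, but $u^{(2)}\ne0$. For a set $U$ of variables, $k\langle U\rangle$ is exterior on the odd and divided-power on the even variables; its basis are the *divided monomials*. In a DG algebra with such variables we require $\partial(u^{(m)})=(\partial u)u^{(m-1)}$. If $\partial u$ is a cycle, this squares to zero because $\partial u$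 is odd and $(\partial u)^2=0$.

**Proposition 7.** *There is an isomorphism of bigraded vector spaces $\operatorname{Tor}^R(k,k)\cong k\langle Z'\rangle$, where $Z'=\{z':z\in Z\}$ and $z'$ has bidegree $(n+1,d)$ if $z$ has bidegree $(n,d)$.*

For $R=k[x]/(x^n)$ there are two variables in $Z$. The odd $x'$ has bidegree $(1,1)$ and the even $a'$ has bidegree $(2,n)$; the basis elements $a'^{(i)}$ and $x'a'^{(i)}$ have bidegrees $(2i,ni)$ and $(2i+1,ni+1)$, as in Test 2. The construction below takes $\partial x'=x$ and $\partial a'=a-x^{n-1}x'$. The point is that the correction term $x^{n-1}x'$ has a coefficient in $(Z)$.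

*Proof.* Let $Z_0=X_0$, $Z_n=X_n$, and $B^n=k[Z_{\le n}]$.

**Step 1: what we build.** We construct inductively DG algebras $G^n=B^n\langle z':|z|\le n\rangle$ with $G^{n-1}\subseteq G^n$, such that $H(G^n)=k$ and
$$\partial z'=z-w_z,\qquad w_z\in(Z_{<|z|})\,G^{|z|-1}\quad(w_z=0\text{ if }|z|=0).\tag{6}$$
For $n=0$ take the Koszul complex over $S$, with $\partial x'=x$. Its homology is $k$.

**Step 2: finding a candidate for $w_z$.** Let $n\ge1$, $G=G^{n-1}$ and $J=(Z_{<n})G$. By (6) and $\partial Z\subseteq(Z)^2$ we have $\partial G\subseteq J$; from this and $\partial Z\subseteq(Z)^2$ again, $\partial J\subseteq J^2$. Let $z\in Z_n$. Then $\partial z\in B^{n-1}$ is a cycle, and by Lemma 6 it lies in $(Z_{<n})^2\subseteq J^2$. Its class in $H_{n-1}(G)=H_{n-1}(k)$ is zero: for $n\ge2$ the group vanishes, and for $n=1$ we have $\partial z\in S_+$. So $\partial z=\partial w$ for some $w\in G_n$ of the same internal degree as $z$.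

**Step 3: $w\in J$.** This step ensures that no unit coefficients enter the differential. We have $G/J=k\langle z':|z|<n\rangle$ and $J/J^2=kZ_{<n}\otimes_kG/J$. For $u\in G/J$, regarded as an element of $k\langle z':|z|<n\rangle\subseteq G$, let
$$\delta(u)=\partial u\bmod J^2\ \in J/J^2 .$$
Let $\bar w$ be the image of $w$ in $G/J$. Then $w-\bar w\in J$ and $\partial J\subseteq J^2$, so $\delta(\bar w)=\partial w\bmod J^2=\partial z\bmod J^2=0$. We show that this forces $\bar w=0$.

Let the *weight* of a divided monomial be the number of its factors $z'$, divided powers being counted by exponent. Weights add under multiplication. The map $\delta$ obeys the Leibniz and divided power rules, and $\delta(\zeta')=\zeta-(w_\zeta\bmod J^2)$. Since $w_\zeta$ has homological degree $|\zeta|$, (6) gives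
$$w_\zeta\bmod J^2\ \in\sum_{\xi\in Z_{<|\zeta|}}\xi\otimes(G/J)_{|\zeta|-|\xi|} .$$
The second factors have positive homological degree, hence weight $\ge1$. So on an element of weight $b$, the $\zeta$-terms of $\delta$ produce weight $b-1$ in the second factor of $kZ_{<n}\otimes G/J$, and the $w_\zeta$-terms produce weight $\ge b$.

Suppose $\bar w\ne0$, and let $u_b$ be its nonzero component of lowest weight $b$. As $\bar w$ has homological degree $n\ge1$, $b\ge1$. The weight $b-1$ component of $\delta(\bar w)$ is $\delta_0(u_b)$, where $\delta_0$ is the derivation, compatible with divided powers, with $\delta_0(\zeta')=\zeta$. Let $m$ be a divided monomial that occurs in $u_b$, let $\zeta'$ occur in $m$, and let $m/\zeta'$ be $m$ with the exponent of $\zeta'$ lowered by one. Then $\zeta\otimes(m/\zeta')$ occurs in $\delta_0(u_b)$ with $\pm$ the coefficient of $m$: the rule $\zeta'^{(l)}\mapsto\zeta\,\zeta'^{(l-1)}$ has coefficient $1$ in every characteristic, and nothing cancels because $m$ is determined by $\zeta$ and $m/\zeta'$. So $\delta(\bar w)\ne0$, a contradiction. Hence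 $\bar w=0$ and $w\in J$.

**Step 4: $H(G^n)=k$.** Put $w_z=w$ and $\partial z'=z-w_z$, which is a cycle, for each $z\in Z_n$. The $G^{n-1}$-algebra map of $G^{n-1}[Z_n]$ sending each $z\in Z_n$ to $\zeta=z-w_z$ is well defined, since odd elements square to $0$, and it is an automorphism with inverse $z\mapsto z+w_z$. So we may use the $\zeta$ as variables, and
$$G^n=G^{n-1}\otimes_k\bigotimes_{z\in Z_n}k[\zeta]\langle z'\rangle,\qquad\partial\zeta=0,\quad\partial z'=\zeta .$$
For $n$ even a factor is $k[\zeta]\otimes\Lambda(z')$, the Koszul complex on one variable, with homology $k$. For $n$ odd a factor is $\Lambda(\zeta)\otimes\Gamma(z')$ with $\partial z'^{(m)}=\zeta z'^{(m-1)}$; the differential matches $z'^{(m)}$, $m\ge1$, bijectively with $\zeta z'^{(m-1)}$, so the homology is again $k$. By the Künneth formula $H(G^n)=H(G^{n-1})=k$.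

**Step 5: from $B$ to $R$.** Let $L=\bigcup_nG^n=B\langle Z'\rangle$. Then $H(L)=k$, and by (6) $\partial$ maps the divided monomials in $Z'$ into $(Z)L$. Let $L^{(m)}$ be the $B$-submodule spanned by the divided monomials of homological degree $\le m$. The differential maps these basis elements of homological degree $m$ into $L^{(m-1)}$, so $L^{(m)}$ is a DG submodule and $L^{(m)}/L^{(m-1)}$ is a direct sum of shifted copies of $B$. Since $B\to R$ is a quasi-isomorphism, so is $L^{(m)}/L^{(m-1)}\to R\otimes_B(L^{(m)}/L^{(m-1)})$. By induction on $m$, the five lemma and passage to the union, $L\to R\otimes_BL$ is a quasi-isomorphism.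

Thus $R\otimes_BL$ is a complex of free $R$-modules on the divided monomials in $Z'$, in homological degrees $\ge0$, with homology $k$. It is a free resolution of $k$ over $R$. Hence $\operatorname{Tor}^R(k,k)=H(k\otimes_R(R\otimes_BL))=H(k\otimes_BL)$, and the differential of $k\otimes_BL=k\langle Z'\rangle$ is zero because the basis is mapped into $(Z)L$. $\square$

**Corollary 8.** *Let $x\in X_n$, $n\ge1$, have internal degree $d$.*

1. *$\operatorname{Tor}_{n+1}^R(k,k)_d\ne0$, so $n+1\le d\le t_{n+1}^R(k)$.*
2. *If $n$ is odd, then $\operatorname{Tor}^R_{N(n+1)}(k,k)_{Nd}\ne0$ for all $N\ge1$.*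
3. *$R$ is Koszul if and only if $d=n+1$ for every $x\in X_n$ and every $n\ge1$.*

*Proof.* Part 1 is the basis element $x'$. In part 2, $x'$ is even and the basis element is $x'^{(N)}$. For part 3, variables in $X_0$ give $z'$ of bidegree $(1,1)$. If all $z'$ have equal homological and internal degree, so have all divided monomials; if some $x'$ does not, part 1 shows that $R$ is not Koszul. $\square$

## 7. The slope bound $\tau_a\le2\lambda a$

Suppose $t_i^R(k)\le\lambda i+c$ for all $i$. By (5), $\operatorname{Tor}^S(R,k)$ is the homology of $k[X]$, so $\tau_a\le2\lambda a$ follows once every $x\in X_n$ has internal degree $d\le2\lambda n$. Corollary 8.1 gives $d\le\lambda(n+1)+c$, with the unwanted $c$. For odd $n$ one gets rid of $c$ by taking divided powers. For even $n$ this is impossible: $x'$ is an exterior variable, $x'^2=0$, and the isolated class $x'$ may have large degree without affecting the slope. The way out is to take powers of $x$ itself, in $k[X]$, and not of $x'$. An even $x$ of extreme slope has nonzero powers $x^N$ in $k[X]$, which are cycles there, while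 $\operatorname{Tor}^S_a(R,k)=0$ for $a>\nu$. So these powers must be boundaries, and this forces an *odd* variable of large degree into existence.

**Proposition 9.** *Suppose $\lambda\ge1$, $c\ge0$ are real numbers with $t_i^R(k)\le\lambda i+c$ for all $i$. Then every $x\in X_n$ $(n\ge1)$ of internal degree $d$ satisfies $d\le2\lambda n$, and $\tau_a\le2\lambda a$ for all $a\ge1$.*

*Proof.*

**Step 1: odd variables.** Let $n$ be odd. Corollary 8.2 gives $Nd\le\lambda N(n+1)+c$ for all $N\ge1$. Divide by $N$ and let $N\to\infty$:
$$d\le\lambda(n+1)\qquad(n\text{ odd}).\tag{7}$$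
In particular $d\le2\lambda n$.

**Step 2: an extremal slope.** Suppose some variable in $X$ has $d>2\lambda n$. Any such variable satisfies $2\lambda n<d\le\lambda(n+1)+c$, that is, $\lambda n<\lambda+c$. So only finitely many $n$ occur, and only finitely many variables since each $X_n$ is finite. Hence $\beta=\max\{d/n:x\in X\}$ exists, and $\beta>2\lambda$. Let $Y\subseteq X$ be the set of variables with $d/n=\beta$. By Step 1 all $y\in Y$ have even homological degree, hence degree $\ge2$.

**Step 3: a grading that isolates $Y$.** On $k[X]$ put $g=d-\beta n$ for bidegree $(n,d)$. This is additive on monomials, and $g\le0$ on every variable with equality exactly on $Y$. So $g\le0$ on $k[X]$, and the part with $g=0$ is the polynomial ring $k[Y]$. The differential preserves $d$ and lowers $n$ by $1$, so it raises $g$ by $\beta$. Hence every element all of whose components have $g>-\beta$ is a cycle.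

**Step 4: a power of $y$ is a boundary.** Take $y\in Y$ and $N$ with $N|y|>\nu$. Then $y^N\ne0$ is a cycle, since $g(y^N)=0$, and $H_{N|y|}(k[X])=\operatorname{Tor}_{N|y|}^S(R,k)=0$. So $y^N=\partial z$ with $z$ bihomogeneous and $g(z)=-\beta$. Every monomial of $z$ has at least one factor outside $Y$.

If a monomial has at least two such factors, counted with multiplicity, then each of them has $g<0$ and their sum is $-\beta$, so each has $g>-\beta$. Thus all factors of the monomial are cycles by Step 3, and so is the monomial; it contributes nothing to $\partial z$. The remaining monomials have the form $p\,v$ with $p\in k[Y]$ a monomial, $v\in X$ and $g(v)=-\beta$; here $p$ is an even cycle, so $\partial(pv)=p\,\partial v$. Therefore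
$$y^N=\sum_vp_v\,\partial v,\qquad p_v\in k[Y],\ g(v)=-\beta,$$
and some such $v$ has $\partial v\ne0$.

**Step 5: contradiction.** For this $v$, of bidegree $(n_v,d_v)$, we have $g(\partial v)=0$, so by Step 3 and Lemma 6, $\partial v\in k[Y]\cap(X)^2$. Every monomial of $\partial v$ is a product of at least two variables from $Y$, so $n_v-1$ is a sum of at least two even integers $\ge2$. Thus $n_v$ is odd and $n_v\ge5$. Now $g(v)=-\beta$ means $d_v=\beta(n_v-1)$, and (7) applied to $v$ gives
$$\beta\le\lambda\,\frac{n_v+1}{n_v-1}\le\tfrac32\lambda<2\lambda,$$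
a contradiction. So $d\le2\lambda n$ for all variables in $X$.

**Step 6: from variables to $\tau_a$.** If $\operatorname{Tor}_a^S(R,k)_j=H_a(k[X])_j\ne0$, there is a monomial in $X$ of bidegree $(a,j)$. Summing $d\le2\lambda n$ over its factors gives $j\le2\lambda a$. $\square$

## 8. Slope at most one implies Koszul

Equation (4) with $\kappa=1$ leads to $\operatorname{reg}_Rk<\infty$. We now show that this forces $R$ to be Koszul. For a finitely generated graded $R$-module $M$ put
$$s_R(M)=\limsup_{i\to\infty}\frac{t_i^R(M)}i,\qquad s(R)=s_R(k).$$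
By (3), $s(R)<\infty$. For $R=k[x]/(x^n)$ with $n\ge2$ we have $s(R)=\frac n2$.

**Theorem B.** *Let $k$ be any field of characteristic $p>0$ and $R$ standard graded over $k$. If $s(R)\le1$, in particular if $\operatorname{reg}_Rk<\infty$, then $R$ is Koszul.*

*Proof.* If $\operatorname{reg}_Rk=r<\infty$, then $t_i^R(k)\le i+r$ and $s(R)\le1$. So assume $s(R)\le1$. Sections 5 and 6 did not use that $k$ is F-finite.

**Step 1: off-diagonal variables are even.** Call $z\in Z$ of bidegree $(n,d)$ *diagonal* if $d=n+1$, and put $\gamma(z)=d-n-1$. Then $\gamma\ge0$ by Corollary 8.1, and $\gamma=0$ on $X_0$. If an off-diagonal $x\in X_n$ had $n$ odd, Corollary 8.2 would give $s(R)\ge d/(n+1)>1$. So all off-diagonal variables have even homological degree.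

**Step 2: the diagonal variables generate a DG ideal.** Let $D\supseteq X_0$ be the set of diagonal variables, and let $v\in D$ have bidegree $(n,n+1)$, $n\ge1$. By Lemma 6 a monomial $z_1\cdots z_m$ in $\partial v$ has $m\ge2$. It has bidegree $(n-1,n+1)$. Since internal minus homological degree of $z_i$ is $1+\gamma(z_i)$,
$$\sum_{i=1}^m(1+\gamma(z_i))=(n+1)-(n-1)=2 .$$
So $m=2$ and $z_1,z_2\in D$. Thus $\partial v\in(D)$, and $(D)$ is a DG ideal of $S[X]$. The quotient $S[X]/(D)$ is the polynomial ring over $k$ on the off-diagonal variables, all of even homological degree, so its differential is $0$.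

**Step 3: $p$-th powers.** Suppose $y$ is an off-diagonal variable. Then $\partial(y^p)=p\,y^{p-1}\partial y=0$, and $H_{p|y|}(S[X])=0$ because $p|y|>0$. So $y^p=\partial z$ for some $z\in S[X]$. In $S[X]/(D)$, where the differential is zero, this reads $y^p=0$. That is impossible in a polynomial ring. So there are no off-diagonal variables, and $R$ is Koszul by Corollary 8.3. $\square$

## 9. Proof of Theorem A

Let $r=\operatorname{reg}_RR^{(q)}<\infty$. By (4), $t_i^R(k)\le\kappa i+r$ for all $i\ge0$, with $r\ge0$.

**Step 1: $\kappa=1$.** This is the strict drop of the slope. Suppose $\kappa>1$. Then $\kappa(a+1)=\lceil\tau_a/q\rceil$ for some $1\le a\le\nu$ with $\tau_a>-\infty$. Proposition 9 with $\lambda=\kappa$ and $c=r$ gives $\tau_a\le2\kappa a$. Since $q\ge2$ and $\tau_a$ is a positive integer,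
$$\kappa(a+1)=\lceil\tau_a/q\rceil\le\lceil\tau_a/2\rceil\le\frac{\tau_a+1}2\le\kappa a+\tfrac12 .$$
So $\kappa\le\frac12$, a contradiction.

**Step 2: conclusion.** Now (4) reads $t_i^R(k)\le i+r$, that is, $\operatorname{reg}_Rk\le r<\infty$. By Theorem B, $R$ is Koszul. (Alternatively, ${}^{\phi^e}k\cong k^{[k:k^q]}$ in degree $0$, so $\operatorname{reg}_R{}^{\phi^e}k=\operatorname{reg}_Rk<\infty$, and the known result of Section 1 applies with $M=k$.) $\blacksquare$

## 10. The exact slope of ${}^\phi N$ over a non-Koszul $R$

The same tools give more. Not only is $\operatorname{reg}_RR^{(q)}$ infinite when $R$ is not Koszul: every nonzero finitely generated graded $R^{(q)}$-module has, over $R$, the same slope as $k$.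

**Theorem C.** *Let $k$ be F-finite of characteristic $p>0$, $q=p^e$, $e\ge1$, and $R$ standard graded over $k$.*

*(a) If $R$ is not Koszul, then $s:=s(R)>1$, and*
$$\sup_{i\ge1}\frac{t_i^{R^{(q)}}(k)}i\ \le\ \max\Big\{1,\ s-\frac{2s-1}{2(\nu+1)}\Big\}<s .$$
*Moreover $s_R({}^\phi N)=s$ for every nonzero finitely generated graded $R^{(q)}$-module $N$.*

*(b) The following are equivalent:*

1. *$R$ is Koszul;*
2. *$\operatorname{reg}_RR^{(q)}<\infty$;*
3. *$\operatorname{reg}_R{}^\phi N<\infty$ for some nonzero finitely generated graded $R^{(q)}$-module $N$;*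
4. *$s_R({}^\phi N)\le1$ for some nonzero finitely generated graded $R^{(q)}$-module $N$;*
5. *$\operatorname{reg}_R{}^\phi N<\infty$ for every finitely generated graded $R^{(q)}$-module $N$.*

For $R=k[x]/(x^n)$, $n\ge3$, we can check part (a) by hand: $\nu=1$, $s=\frac n2$, and the middle term is $\max\{1,\frac n2-\frac{n-1}4\}=\max\{1,\frac{n+1}4\}$. The ring $T$ is $k[z]/(z^m)$ with $m=\lceil n/q\rceil\le\frac{n+1}2$. If $m=1$, then $T=k$ and the supremum is $-\infty$. If $m\ge2$, the supremum of $t_i^T(k)/i$ is $\frac m2\le\frac{n+1}4$: it is attained for even $i$, and for odd $i=2l+1$ we have $ml+1\le\frac m2(2l+1)$.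

**An upper bound for all modules.** For the upper bound $s_R({}^\phi N)\le s$ we show: for every finitely generated graded $R$-module $M$ there are constants $c_0,\dots,c_\nu$ with
$$t_i^R(M)\le\max_{0\le a\le\min(i,\nu)}\big(t_{i-a}^R(k)+c_a\big)\qquad(i\ge0).\tag{8}$$
Let $K$ be the Koszul complex over $R$ on a basis of $R_1$, $F$ the minimal free resolution of $M$, and $C=M\otimes_RK$. Then $F\otimes_RK\to C$ is a quasi-isomorphism from a complex of free modules, and $F\otimes_RK\otimes_Rk$ has zero differential. So $\operatorname{Tor}_i^R(C,k)=\bigoplus_aF_{i-a}\otimes K_a\otimes k$, and $\operatorname{Tor}_i^R(M,k)=F_i\otimes k$ is its summand for $a=0$. Hence $t_i^R(M)\le t_i^R(C)$.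

The modules $H_a(C)$, $0\le a\le\nu$, are finitely generated and killed by $\mathfrak m$, so they are finite direct sums of shifts of $k$. Let $c_a$ be the top degree of $H_a(C)$ (the term is omitted if $H_a(C)=0$). Let $C^{\ge a}\subseteq C$ be the subcomplex with $C_m$ in degrees $m>a$, $\ker(C_a\to C_{a-1})$ in degree $a$, and $0$ below; so $C^{\ge0}=C$ and $C^{\ge\nu+1}=0$. The quotient $C^{\ge a}/C^{\ge a+1}$ is quasi-isomorphic to $H_a(C)$ placed in homological degree $a$. The long exact sequence of Tor gives
$$t_i^R(C^{\ge a})\le\max\{t_i^R(C^{\ge a+1}),\ t_{i-a}^R(H_a(C))\},\qquad t_{i-a}^R(H_a(C))=t^R_{i-a}(k)+c_a ,$$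
the second term being absent if $i<a$. Descending induction on $a$ gives (8).

*Proof of (a).* Let $R$ be non-Koszul. By Theorem B, $s>1$, and $s<\infty$ by (3).

**Step 1: $\kappa<s$.** For every $\lambda>s$ there is $c\ge0$ with $t_i^R(k)\le\lambda i+c$ for all $i$, so Proposition 9 gives $\tau_a\le2\lambda a$. Letting $\lambda\downarrow s$ we get $\tau_a\le2sa$ for all $a\ge1$. Hence for $1\le a\le\nu$ with $\tau_a>-\infty$,
$$\frac{\lceil\tau_a/q\rceil}{a+1}\le\frac{\tau_a+1}{2(a+1)}\le\frac{2sa+1}{2(a+1)}=s-\frac{2s-1}{2(a+1)}\le s-\frac{2s-1}{2(\nu+1)}<s .$$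
So $\kappa$ is at most the stated bound, and $\kappa<s$ because also $1<s$. The first assertion follows from Proposition 5.

**Step 2: $s_R({}^\phi N)\le s$.** Let $N\ne0$ be finitely generated over $T=R^{(q)}$. Since $T$ is a finite $R$-module, ${}^\phi N$ is finitely generated over $R$. For $\lambda>s$ and $c$ as in Step 1, (8) gives $t_i^R({}^\phi N)\le\lambda i+c+\max_ac_a$. Hence $s_R({}^\phi N)\le\lambda$ for all $\lambda>s$.

**Step 3: $s_R({}^\phi N)\ge s$.** Suppose not, and choose $\sigma$ with $\max\{1,s_R({}^\phi N)\}<\sigma<s$. Then $t_b^R({}^\phi N)\le\sigma b+r$ for all $b$ and some $r$. With $j_0$ the degree of a minimal generator of $N$, Propositions 2 and 5 give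
$$t_i^R(k)+j_0\le\max_{a+b=i}(\kappa a+\sigma b+r)\le\max\{\kappa,\sigma\}\,i+r .$$
So $s\le\max\{\kappa,\sigma\}<s$, a contradiction.

*Proof of (b).* $1\Rightarrow5$: if $R$ is Koszul, then $t_i^R(k)\le i$, and (8) with $M={}^\phi N$ gives $t_i^R({}^\phi N)\le i+\max_a(c_a-a)$, so the regularity is finite. $5\Rightarrow2$ and $2\Rightarrow3$: take $N=R^{(q)}$. $3\Rightarrow4$: if $\operatorname{reg}_R{}^\phi N\le r$, then $t_i^R({}^\phi N)\le i+r$. $4\Rightarrow1$: if $R$ were not Koszul, (a) would give $s_R({}^\phi N)=s>1$ for every nonzero $N$. $\blacksquare$
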